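\title{Specializing generalized Aronszajn trees without adding Cohen reals}

\begin{abstract}
Let $T$ be a tree of height $\omega_1$ with no cofinal branch and with levels of arbitrary size. We prove in ZFC that $T$ is specialized by a proper $\omega^\omega$-bounding forcing. Such a forcing preserves $\omega_1$ and adds no Cohen real, so no tree of this kind requires a Cohen real for its specialization. The conditions are finitely branching trees of finite colorings of $T$, and the proof rests on two properties of the space of downward closed chains of $T$: it is compact, and its members are countable. We also show that new reals cannot be avoided: under CH there is such a tree of size $\aleph_1$ whose specialization makes the ground model reals meager. Finally, it is consistent that $\mathfrak d=\aleph_1<2^{\aleph_0}=\aleph_2$ and all such trees of size $\aleph_1$ are special.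
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tree} is a partial order $(T,<)$ in which the set $\{s:s<t\}$ of predecessors of each node $t$ is well-ordered. The order type of this set is the \emph{height} of $t$, the nodes of height $\alpha$ form the $\alpha$-th \emph{level}, and the height of $T$ is the least $\alpha$ whose level is empty. Several minimal nodes are allowed. A \emph{chain} is a set of pairwise comparable nodes and an \emph{antichain} is a set of pairwise incomparable nodes; every level is an antichain. In a tree of height $\omega_1$, a \emph{cofinal branch} is a chain that meets every level. A \emph{generalized Aronszajn tree} is a tree of height $\omega_1$ with no cofinal branch; nothing is assumed about the sizes of the levels.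

A tree $T$ of height $\omega_1$ is \emph{special} if there is a function $f:T\to\omega$ that is injective on chains. Equivalently, $T$ is covered by countably many antichains: the fibers of such an $f$ are antichains, and if antichains $A_n$ cover $T$, then sending $t$ to the least $n$ with $t\in A_n$ is injective on chains. We think of $f$ as a coloring. A cofinal branch has $\aleph_1$ nodes and cannot be colored injectively with countably many colors, so $f$ certifies that $T$ has no cofinal branch, and the certificate stays valid in every larger universe with the same $\omega_1$. If $T$ is not special, one can try to add a certificate by forcing. Collapsing $\omega_1$ does this trivially, because $T$ becomes a countable union of levels, so only extensions that preserve $\omega_1$ are of interest. What else must such an extension add? The following question is posed in \cite{Switzer}.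

\begin{quote}
\textbf{Question.} Is it consistent with ZFC that there is a generalized Aronszajn tree $T$ in the ground model $V$ such that every forcing extension $V[G]$ with $\omega_1^{V[G]}=\omega_1^V$ in which $T$ is special contains a Cohen real over $V$?
\end{quote}

Here $c\in2^\omega$ is a \emph{Cohen real over $V$} if it is generic for Cohen forcing: every set $D\subseteq 2^{<\omega}$ in $V$ that is dense (each $u\in 2^{<\omega}$ has an extension in $D$) contains an initial segment of $c$.

Two observations suggest a positive answer. First, the forcing that one writes down at once does add a Cohen real. Let its conditions be the finite partial functions from $T$ to $\omega$ that are injective on chains, ordered by reverse inclusion. A new node can always be added with an unused color, so the union $f$ of a generic filter is total and injective on chains. Fix distinct nodes $t_n$ and let $c(n)$ be the parity of $f(t_n)$. Given a condition $p$ and a dense $D\subseteq2^{<\omega}$, extend $p$ so that the nodes $t_n$ in its domain are exactly $t_0,\dots,t_{m-1}$ for some $m$; this decides $c\restriction m=u$. Take $u'\supseteq u$ in $D$ and give $t_m,\dots,t_{|u'|-1}$ unused colors of the parities prescribed by $u'$.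 The resulting condition forces $u'\subseteq c$, so $c$ is a Cohen real. Second, a tree with large levels can be designed so that every specialization changes the reals substantially; this is Theorem~\ref{thm:meager} below. Nevertheless the answer is negative, in ZFC. A forcing is \emph{$\omega^\omega$-bounding} if every $g\in\omega^\omega$ in the extension is bounded everywhere by some $b\in V\cap\omega^\omega$; properness is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:main}
Let $T$ be a tree of height $\omega_1$ with no cofinal branch, with levels of arbitrary size. There is a proper, $\omega^\omega$-bounding forcing $\mathbb R=\mathbb R(T)$ which forces that $T$ is special. Hence a generic extension by $\mathbb R$ preserves $\omega_1$, $T$ is special in it, and it contains no Cohen real over $V$. So it is not consistent that there is a tree as in the Question.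
\end{theorem}

The remaining results are not needed for the answer, but they locate it.

\begin{theorem}\label{thm:equiv}
For a tree $T$ of height $\omega_1$ the following are equivalent: \textup{(a)} $T$ has no cofinal branch; \textup{(b)} $T$ is special in some $\omega_1$-preserving forcing extension; \textup{(c)} $T$ is specialized by some proper $\omega^\omega$-bounding forcing. Any set of generalized Aronszajn trees can be specialized simultaneously by one proper $\omega^\omega$-bounding forcing.
\end{theorem}

\begin{theorem}\label{thm:meager}
Assume CH. There is a generalized Aronszajn tree $T$ of size $\aleph_1$ such that in every $\omega_1$-preserving forcing extension in which $T$ is special, $V\cap2^\omega$ is meager.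
\end{theorem}

Thus unbounded reals can always be avoided, but new reals cannot. Let $\mathfrak d$ be the least size of a family $\mathcal F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ is bounded at all but finitely many arguments by a member of $\mathcal F$, and let $\operatorname{cov}(\mathcal M)$ be the least number of meager sets that cover $2^\omega$.

\begin{theorem}\label{thm:model}
If ZFC is consistent, then so is ZFC together with $\mathfrak d=\aleph_1$ \textup{(}hence $\operatorname{cov}(\mathcal M)=\aleph_1$\textup{)}, $2^{\aleph_0}=\aleph_2$, and the statement that every tree of height $\omega_1$ and size $\aleph_1$ with no cofinal branch is special.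
\end{theorem}

Section~\ref{sec:idea} isolates the difficulty and solves its smallest instance by hand. Sections~\ref{sec:forcing}--\ref{sec:fusion} define $\mathbb R(T)$ and prove Theorems~\ref{thm:main} and~\ref{thm:equiv}. Theorems~\ref{thm:meager} and~\ref{thm:model} are proved in Sections~\ref{sec:meager} and~\ref{sec:model}.

\section{Forcing conventions}\label{sec:prelim}

A forcing is a preordered set $(\mathbb P,\le)$ in $V$, and $q\le p$ means that $q$ is stronger. Two conditions are \emph{compatible} if they have a common extension. A set $D\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $D$, and \emph{open} if it contains all extensions of its members. A generic filter $G$ is upward closed, any two of its members have a common extension in $G$, and it meets every dense set in $V$. Statements about all or some forcing extensions are read in ZFC through the forcing relation $\Vdash$. A set $E$ is \emph{predense below $q$} if every $r\le q$ is compatible with a member of $E$. In that case $q\Vdash\dot G\cap E\ne\emptyset$, because the conditions that extend some member of $E$ are dense below $q$.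

For a regular cardinal $\theta$ let $H(\theta)$ be the set of all sets of hereditary cardinality less than $\theta$. Let $M\prec H(\theta)$ be countable with $\mathbb P\in M$. A condition $q$ is \emph{$(M,\mathbb P)$-generic} if $q\Vdash\dot G\cap D\cap M\neq\emptyset$ for every open dense $D\subseteq\mathbb P$ in $M$. The forcing $\mathbb P$ is \emph{proper} if for all sufficiently large regular $\theta$ there is a club of countable $M\prec H(\theta)$ with $\mathbb P\in M$ such that every $p\in\mathbb P\cap M$ has an $(M,\mathbb P)$-generic extension. The countable $M\prec H(\theta)$ that contain finitely many given parameters form a club. Every finite subset of $M$ is an element of $M$, and every countable element of $M$ is a subset of $M$. Proper forcings preserve $\omega_1$; for $\mathbb R(T)$ we also prove this directly.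

\begin{lemma}\label{lem:nocohen}
An extension by an $\omega^\omega$-bounding forcing contains no Cohen real over $V$.
\end{lemma}

\begin{proof}
Let $c\in2^\omega$ be Cohen over $V$. Number the ones of a binary sequence from $0$ on. For $b\in V\cap\omega^\omega$ and $m<\omega$, let $D_{b,m}$ be the set of $u\in2^{<\omega}$ such that for some $n\ge m$ the $n$-th one of $u$ exists and has position greater than $b(n)$. This set is dense: extend a given $u$ so that it has exactly $n\geq m$ ones, then append $b(n)+1$ zeros and a one. So $c$ has infinitely many ones, and the function $g$ that maps $n$ to the position of the $n$-th one of $c$ is bounded by no $b\in V$.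
\end{proof}

For a tree $\Sigma\subseteq\omega^{<\omega}$ (a set closed under initial segments), $[\Sigma]$ is the set of $x\in\omega^\omega$ all of whose initial segments lie in $\Sigma$, with the topology generated by the cones $\{x:\sigma\subseteq x\}$. If $\Sigma$ is finitely branching, then it has finitely many members of each length, $[\Sigma]$ is compact, and by K\"onig's lemma every infinite subtree of $\Sigma$ has an infinite branch.

\section{Chains, colorings and the main idea}\label{sec:idea}

From now until the end of Section~\ref{sec:fusion}, $T$ is a fixed generalized Aronszajn tree. To avoid Cohen reals one would like to replace finite conditions by countable ones. The countable partial functions that are injective on chains are closed under unions of increasing $\omega$-sequences, but they can get stuck: if $t$ has height $\omega$ and its predecessors are colored bijectively with all of $\omega$, then no color is left for $t$. The first step is to ask for less.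

\begin{lemma}\label{lem:weak}
Let $T$ be any tree and let $f:T\to\omega$ be such that $\{s<t:f(s)=v\}$ is finite for all $t\in T$ and $v<\omega$. Then there is a function from $T$ to $\omega$ that is injective on chains.
\end{lemma}

\begin{proof}
Put $g(t)=\bigl(f(t),\,|\{s<t:f(s)=f(t)\}|\bigr)\in\omega\times\omega$. If $s<t$ and $f(s)=f(t)$, then the finite set counted for $t$ contains the set counted for $s$ and also $s$ itself, so $g(s)\ne g(t)$. Compose $g$ with a bijection from $\omega\times\omega$ to $\omega$.
\end{proof}

So it is enough that colors tend to infinity along chains. A countable partial coloring that is finite-to-one on every chain never gets stuck: countably many new nodes $b_0,b_1,\dots$ can be given the colors $0,1,\dots$. The price is closure. If $s_0<s_1<\cdots$, the colorings that give color $0$ to $s_0,\dots,s_n$ are harmless and their union is not. To preserve $\omega_1$ we must handle countably many dense sets below a single condition; each of them may demand a small color on some new node, and these nodes may line up along a chain that we do not know in advance. We therefore have to guard against all chains at once, and the space of chains becomes the central object. Let $K$ be the set of all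 downward closed chains of $T$, including $\emptyset$, viewed as a subspace of $2^T$. For $\vec c=(c_1,\dots,c_k)\in K^k$ write $\bigcup\vec c=c_1\cup\dots\cup c_k$; the space $K^0$ has one point, the empty tuple, with union $\emptyset$.

\begin{lemma}\label{lem:K}
Every $c\in K$ is countable, and $K^k$ is compact for every $k<\omega$.
\end{lemma}

\begin{proof}
A chain is well-ordered, since below any of its members it is contained in a well-ordered set. If $c\in K$, then the $\alpha$-th element of $c$ has height $\alpha$, because $c$ is downward closed. An uncountable $c$ has an $\alpha$-th element for every $\alpha<\omega_1$ and is then a cofinal branch. A set $c\subseteq T$ fails to be in $K$ exactly if there are $s<t$ with $t\in c$ and $s\notin c$, or incomparable $s,t\in c$; each failure is witnessed by two coordinates, so $K$ is closed in the compact space $2^T$, and $K^k$ is compact.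
\end{proof}

Compactness holds for every tree; countability is the hypothesis that $T$ has no cofinal branch. As a first use of both, $T$ \emph{has an infinite level}. Otherwise the sets $\{c\in K: c\text{ meets level }\alpha\}$ are finite unions of clopen sets $\{c:t\in c\}$; they are nonempty and decrease with $\alpha$, so some $c\in K$ meets all levels.

\begin{example}\label{ex:onestep}
Fix $k\ge1$ and consider the simplest harmful demand: some node must receive color $0$. We answer not with one finite coloring but with finitely many \emph{options} $g_0,\dots,g_N$, each meeting the demand. Afterwards an opponent names $\vec c\in K^k$, and we win if some option gives color at least $k$ to all nodes of its domain that lie in $\bigcup\vec c$. One option loses: if $g_0(s)=0$, the opponent names $\{t:t\le s\}$. For $k=1$ two options win. Take incomparable nodes $s_0,s_1$ and let $g_i=\{(s_i,0)\}$; a chain misses one of the two nodes, say $s_i$, and $g_i$ colors nothing on it. For general $k$ take an antichain $s_0,\dots,s_k$ inside an infinite level and again $g_i=\{(s_i,0)\}$; each chain contains at most one $s_i$, so $k$ chains miss one of the $k+1$ nodes. In topological terms, option $g_i$ wins against the clopen set $U_i=\{\vec c\in K^k:s_i\notin\bigcup\vec c\}$,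 and $U_0,\dots,U_k$ cover $K^k$.
\end{example}

For an arbitrary dense set we cannot write the options down. Instead we will use the countability of chains to find, for each single $\vec c$, an option that wins against it. An option is a finite coloring, so it wins against a clopen set of tuples, and compactness of $K^k$ selects finitely many options that win against all tuples. A condition of $\mathbb R(T)$ stacks such finite lists of options into a finitely branching tree, with $k$ tending to infinity. Finite branching will give $\omega^\omega$-bounding, and the growth of $k$ will give the hypothesis of Lemma~\ref{lem:weak}.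

\section{The forcing $\mathbb R(T)$}\label{sec:forcing}

Two kinds of trees are now present. We keep the word \emph{node} for elements of $T$; the elements of a tree $\Sigma\subseteq\omega^{<\omega}$ are called \emph{positions}, their immediate successors \emph{children}, and $\emptyset$ is the \emph{root}.

Let $\Sigma\subseteq\omega^{<\omega}$ be a tree and let $f_\sigma$ ($\sigma\in\Sigma$) be finite partial functions from $T$ to $\omega$. If $\tau$ is a child of $\sigma$, the \emph{new nodes} of $\tau$ are those in $\operatorname{dom}f_\tau\setminus\operatorname{dom}f_\sigma$, and $\tau$ is \emph{$k$-large on} $A\subseteq T$ if $f_\tau(s)\ge k$ for every new node $s$ of $\tau$ in $A$. A position $\sigma$ is \emph{$k$-good} if for every $\vec c\in K^k$ some child of $\sigma$ is $k$-large on $\bigcup\vec c$. This is the winning condition of Example~\ref{ex:onestep}. If $k'\le k$, then $k$-good implies $k'$-good: fill up a $k'$-tuple with copies of $\emptyset\in K$. A position is $0$-good if and only if it has a child. Goodness of $\sigma$ depends only on $f_\sigma$ and the functions of its children.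

\begin{definition}\label{def:R}
A condition in $\mathbb R=\mathbb R(T)$ is a triple $p=(T_p,\Sigma_p,\langle f^p_\sigma:\sigma\in\Sigma_p\rangle)$, where $T_p\subseteq T$ is countable, $\Sigma_p\subseteq\omega^{<\omega}$ is a nonempty finitely branching tree in which every position has a child, and each $f^p_\sigma$ is a finite partial function from $T_p$ to $\omega$, such that
\begin{itemize}
\item[(C1)] $\sigma\subseteq\tau$ implies $f^p_\sigma\subseteq f^p_\tau$;
\item[(C2)] $\bigcup_n\operatorname{dom}f^p_{x\restriction n}=T_p$ for every $x\in[\Sigma_p]$;
\item[(C3)] for every $k$, all but finitely many positions are $k$-good.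
\end{itemize}
The \emph{stem} of $p$ is $f^p_\emptyset$. For $x\in[\Sigma_p]$ let $f^p_x=\bigcup_nf^p_{x\restriction n}:T_p\to\omega$, and let $C_p=\{f^p_x:x\in[\Sigma_p]\}$ be the set of \emph{candidates} of $p$. Put $q\le p$ if $T_q\supseteq T_p$ and $h\restriction T_p\in C_p$ for all $h\in C_q$.
\end{definition}

The condition $p$ promises that the generic coloring, restricted to $T_p$, will look like a candidate. The relation $\le$ is reflexive and transitive, since restricting to $T_q$ and then to $T_p\subseteq T_q$ is restricting to $T_p$. The condition $\mathbf 1$ with $T_{\mathbf 1}=\emptyset$, positions $0^n$ and empty functions is the largest element. Every candidate of $p$ extends the stem of $p$; hence so does every candidate of every $q\le p$.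

\begin{example}\label{ex:stack}
Let $A_n=\{s^n_0,\dots,s^n_n\}$ ($n<\omega$) be pairwise disjoint antichains with $|A_n|=n+1$. Let $T_p=\bigcup_nA_n$, let $\Sigma_p$ consist of all $\sigma$ with $\sigma(n)\le n$ for $n<|\sigma|$, and for $n<|\sigma|$ let $f_\sigma(s^n_i)$ be $0$ if $i=\sigma(n)$ and $n$ otherwise. A position $\sigma$ of length $n$ is $n$-good: $n$ chains miss some $s^n_i$, and the child $\sigma^\frown i$ gives color $n$ to the other nodes of $A_n$. So $p$ is a condition, and every candidate uses color $0$ infinitely often. Candidates may be bad colorings: if $c\in K$ meets every $A_n$, say in $s^n_{x(n)}$, then $f^p_x$ is $0$ on infinitely many nodes of $c$. But once $c$ is named, the bad candidates can be pruned away. Keep only the $\sigma$ with $s^n_{\sigma(n)}\notin c$ for $1\le n<|\sigma|$. A remaining position of length $n\ge1$ is $(n-1)$-good, since $n-1$ chains together with $c$ miss some $s^n_i$, and every remaining candidate gives color $n$ to the node of $c$ in $A_n$ for $n\geq1$. Guarding one chain has cost one unit of goodness, which (C3) can afford.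
\end{example}

For $\sigma\in\Sigma_p$ the \emph{cone} $p^{[\sigma]}$ has the same countable set $T_p$, the tree $\{\rho:\sigma^\frown\rho\in\Sigma_p\}$ and the functions $f^p_{\sigma^\frown\rho}$. It inherits (C1)--(C3), its stem is $f^p_\sigma$, and its candidates are the $f^p_x$ with $\sigma\subseteq x$; so $p^{[\sigma]}\le p=p^{[\emptyset]}$. Every branch through $\sigma$ passes through a position of any given length $n\ge|\sigma|$, hence
\begin{equation}\label{eq:cones}
C_{p^{[\sigma]}}=\bigcup\{C_{p^{[\tau]}}:\tau\in\Sigma_p,\ \sigma\subseteq\tau,\ |\tau|=n\},
\end{equation}
and the union is finite.

\begin{lemma}\label{lem:basic}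
Let $p\in\mathbb R$.
\begin{itemize}
\item[(a)] The map $x\mapsto f^p_x$ from $[\Sigma_p]$ to $\omega^{T_p}$ is continuous, and $C_p$ is nonempty and closed in $\omega^{T_p}$.
\item[(b)] Let $e\subseteq T_p$ be finite and $k<\omega$. For all sufficiently long $\sigma\in\Sigma_p$, the stem of $p^{[\sigma]}$ is defined on $e$ and all positions of $p^{[\sigma]}$ are $k$-good.
\item[(c)] If $r\le p$ and $n<\omega$, there are $\rho\in\Sigma_r$ and $\tau\in\Sigma_p$ with $|\tau|=n$ and $r^{[\rho]}\le p^{[\tau]}$. So the finite set $\{p^{[\tau]}:\tau\in\Sigma_p,\ |\tau|=n\}$ is predense below $p$.
\end{itemize}
\end{lemma}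

\begin{proof}
(a) Given $x$ and $t\in T_p$, (C2) gives $n$ with $t\in\operatorname{dom}f^p_{x\restriction n}$, and every $y$ with $y\restriction n=x\restriction n$ has $f^p_y(t)=f^p_x(t)$. This is continuity. The space $[\Sigma_p]$ is compact, and nonempty because every position has a child. So $C_p$ is a nonempty compact subset of a Hausdorff space.

(b) By (C1) the positions $\sigma$ with $e\not\subseteq\operatorname{dom}f^p_\sigma$ form a subtree, and by (C2) it has no infinite branch, so it is finite by K\"onig's lemma. By (C3) only finitely many positions fail to be $k$-good. Take $\sigma$ longer than all these positions.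

(c) For $\tau\in\Sigma_p$ of length $n$ let $Z_\tau=\{x\in[\Sigma_r]:f^r_x\restriction T_p\in C_{p^{[\tau]}}\}$. By (a), applied to $r$ and to $p^{[\tau]}$, each $Z_\tau$ is closed. By $r\le p$ and \eqref{eq:cones} these finitely many sets cover $[\Sigma_r]$. If all had empty interior, their complements would be finitely many open dense sets with empty intersection in a nonempty space, which is impossible. So some $Z_\tau$ contains all branches through some $\rho\in\Sigma_r$, which means $r^{[\rho]}\le p^{[\tau]}$. As $r^{[\rho]}\le r$, the conditions $r$ and $p^{[\tau]}$ are compatible.
\end{proof}

We need to enlarge $T_p$ without losing goodness. The new nodes are fed in one per level, with increasing colors.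

\begin{lemma}[Adding nodes]\label{lem:add}
Let $p\in\mathbb R$, $N<\omega$, and let $B\subseteq T\setminus T_p$ be countable. There is a condition $p'$, denoted $p+_NB$, with $T_{p'}=T_p\cup B$, the same positions and the same stem as $p$, such that
\begin{itemize}
\item[(a)] $p'^{[\sigma]}\le p^{[\sigma]}$ for all $\sigma\in\Sigma_p$, and in particular $p'\le p$;
\item[(b)] if $\sigma$ is $j$-good in $p$ and $j\le N+|\sigma|$, then $\sigma$ is $j$-good in $p'$;
\item[(c)] $h(b)\ge N$ for all $h\in C_{p'}$ and $b\in B$.
\end{itemize}
\end{lemma}

\begin{proof}
Enumerate $B=\{b_i:i<|B|\}$ without repetitions and put $f^{p'}_\sigma=f^p_\sigma\cup\{(b_i,N+i):i<|\sigma|,\ i<|B|\}$. Then (C1), (C2) and (c) hold and the stem is unchanged. A child of $\sigma$ has the same new nodes as in $p$ and at most one more, namely $b_{|\sigma|}$ with color $N+|\sigma|$. So a child that is $j$-large on a set in $p$ stays so in $p'$ when $j\le N+|\sigma|$, which is (b). For each $j$ only finitely many $\sigma$ have $N+|\sigma|<j$, so (C3) holds. Finally $f^{p'}_x\restriction T_p=f^p_x$ for all branches $x$, which gives (a).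
\end{proof}

The next lemma generalizes the pruning in Example~\ref{ex:stack}. Pruning alone controls only the nodes of the chains that are already in $T_p$; a later condition could still give small colors to the others. So we also put the whole chains into the countable set, and after that the bound is inherited by all extensions.

\begin{lemma}[Guarding chains]\label{lem:guard}
Let all positions of $p$ be $k$-good and let $\vec c\in K^k$. There is $p''\le p$ with $\bigcup\vec c\subseteq T_{p''}$ such that for all $q\le p''$,
\[
h(s)\ge k\qquad\text{for all }h\in C_q\text{ and all }s\in\textstyle\bigcup\vec c\setminus\operatorname{dom}f^p_\emptyset .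
\]
\end{lemma}

\begin{proof}
\emph{Pruning.} To keep (C3) we must let goodness grow in the pruned tree, so we measure how much of it each position has. Let $\kappa(\sigma)$ be the largest $j\le k+|\sigma|$ such that $\sigma$ is $j$-good in $p$. Then $\kappa(\sigma)\ge k$. For each $j$, all but finitely many $\sigma$ are $j$-good and satisfy $j\le k+|\sigma|$, and these have $\kappa(\sigma)\ge j$. Define $\Sigma'\subseteq\Sigma_p$ recursively: $\emptyset\in\Sigma'$, and for $\sigma\in\Sigma'$ keep exactly those children of $\sigma$ that are $\kappa(\sigma)$-large on $\bigcup\vec c$.

Let $\sigma\in\Sigma'$ and let $\vec d\in K^{\kappa(\sigma)-k}$. Apply $\kappa(\sigma)$-goodness of $\sigma$ in $p$ to the $\kappa(\sigma)$ chains of $\vec c$ and $\vec d$ together. The child obtained is $\kappa(\sigma)$-large on $\bigcup\vec c$, so it lies in $\Sigma'$, and it is $\kappa(\sigma)$-large, hence $(\kappa(\sigma)-k)$-large, on $\bigcup\vec d$. Thus $\sigma$ has a child in $\Sigma'$ and is $(\kappa(\sigma)-k)$-good with respect to $\Sigma'$. Since for each $j$ all but finitely many $\sigma$ have $\kappa(\sigma)\ge j+k$, the triple $p'=(T_p,\Sigma',\langle f^p_\sigma:\sigma\in\Sigma'\rangle)$ satisfies (C3); (C1) and (C2) are inherited.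 So $p'\in\mathbb R$, and $p'\le p$ because $C_{p'}\subseteq C_p$. Let $x\in[\Sigma']$ and $s\in(T_p\cap\bigcup\vec c)\setminus\operatorname{dom}f^p_\emptyset$. By (C2), $s$ is a new node of $x\restriction(n+1)$ for some $n$, so $f^p_x(s)\ge\kappa(x\restriction n)\ge k$.

\emph{Adding.} The set $B=\bigcup\vec c\setminus T_p$ is countable by Lemma~\ref{lem:K}. Let $p''=p'+_kB$. A candidate of $p''$ is at least $k$ on $B$ by Lemma~\ref{lem:add}(c), and its restriction to $T_p$ is a candidate of $p'$. So the bound holds for $q=p''$. If $q\le p''$ and $h\in C_q$, then $h\restriction T_{p''}\in C_{p''}$ and $\bigcup\vec c\subseteq T_{p''}$, so the bound holds for $h$.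
\end{proof}

The absence of a cofinal branch entered only through the countability of the particular chains $c_1,\dots,c_k$.

\begin{proposition}\label{prop:special}
If $G\subseteq\mathbb R$ is generic, then $V[G]$ contains a function from $T$ to $\omega$ that is injective on chains.
\end{proposition}

\begin{proof}
Say that $p$ \emph{assigns $v$ to $t$} if $t\in T_p$ and $h(t)=v$ for all $h\in C_p$. For each $t$ the conditions that assign a value to $t$ are dense: put $t$ into $T_p$ by Lemma~\ref{lem:add}, then pass to a cone whose stem is defined at $t$ by Lemma~\ref{lem:basic}(b). If $p,q\in G$ assign values to $t$, take $r\le p,q$ and $h\in C_r$; then $h\restriction T_p\in C_p$ and $h\restriction T_q\in C_q$, so both values equal $h(t)$. Hence $f_G(t)$, the value assigned to $t$ by members of $G$, defines a total function $f_G:T\to\omega$.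

Fix $t\in T$ and $v<\omega$, and let $c=\{s:s<t\}\in K$. Let $D$ be the set of $p$ for which there is a finite set $a$ such that $c\subseteq T_p$ and $h(s)>v$ for all $h\in C_p$ and $s\in c\setminus a$. Given any condition, pass to a cone all of whose positions are $(v+1)$-good, let $a$ be the domain of its stem, and apply Lemma~\ref{lem:guard} with $k=v+1$ and $\vec c=(c,\emptyset,\dots,\emptyset)$. This shows that $D$ is dense. Let $p\in G\cap D$ with witness $a$ and let $s\in c\setminus a$. Take $q\in G$ assigning $f_G(s)$ to $s$, $r\le p,q$ and $h\in C_r$. Then $f_G(s)=h(s)>v$. So $\{s<t:f_G(s)=v\}\subseteq a$ is finite, and Lemma~\ref{lem:weak} applies in $V[G]$.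
\end{proof}

It remains to show that $\mathbb R$ preserves $\omega_1$ and adds no unbounded real.

\section{Meeting a dense set without losing goodness}\label{sec:key}

A fusion argument freezes longer and longer initial parts of the tree of positions, and the frozen positions must stay good enough for (C3) to hold in the limit. The difficulty is that entering a dense set $D$ below $p$ destroys the root of $p$: an extension $q\in D$ has its own stem, which may give small colors to many nodes. The following lemma rebuilds a good root below finitely many such extensions. It is the general form of Example~\ref{ex:onestep}.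

\begin{lemma}[Key lemma]\label{lem:key}
Let all positions of $p$ be $k$-good, let $D\subseteq\mathbb R$ be open dense and let $e\subseteq T_p$ be finite. There is $r\le p$ with the same stem as $p$ such that the root of $r$ is $k$-good, all other positions of $r$ are $(k+1)$-good, and for every child $\tau$ of the root, $r^{[\tau]}\in D$ and $e\subseteq\operatorname{dom}f^r_\tau$.
\end{lemma}

\begin{proof}
Let $g=f^p_\emptyset$. Call $q$ an \emph{option} if $q\le p$, $q\in D$, all positions of $q$ are $(k+1)$-good, and the stem $g_q=f^q_\emptyset$ is defined on $e\cup\operatorname{dom}g$. Then $g\subseteq g_q$, because a candidate of $q$ extends both functions. Let $Z_q$ be the finite set of $s\in\operatorname{dom}g_q\setminus\operatorname{dom}g$ with $g_q(s)<k$, and let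
\[
U_q=\{\vec c\in K^k:Z_q\cap\textstyle\bigcup\vec c=\emptyset\}.
\]
Membership in $U_q$ depends only on the finitely many statements $s\in c_i$ for $s\in Z_q$ and $1\le i\le k$, so $U_q$ is clopen in $K^k$.

\emph{Step 1: every $\vec c\in K^k$ lies in $U_q$ for some option $q$.} Take $p''\le p$ from Lemma~\ref{lem:guard} and an extension of $p''$ in $D$. By Lemma~\ref{lem:basic}(b), and since $D$ is open, a cone $q$ of this extension is an option, and $q\le p''$. Let $h\in C_q$. Then $g_q\subseteq h$, and $h\ge k$ on $\bigcup\vec c\setminus\operatorname{dom}g$, so no node of $Z_q$ lies in $\bigcup\vec c$.

\emph{Step 2: finitely many options suffice.} The space $K^k$ is compact and nonempty, so there are options $q_1,\dots,q_N$ with $N\ge1$ and $K^k=U_{q_1}\cup\dots\cup U_{q_N}$.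

\emph{Step 3: gluing.} The options have different countable sets, and (C2) requires a common one. Let $S=\bigcup_iT_{q_i}$ and $q_i'=q_i+_{k+1}(S\setminus T_{q_i})$. By Lemma~\ref{lem:add}, $q'_i\le q_i$, $T_{q_i'}=S$, the stem of $q_i'$ is $g_{q_i}$, and all positions of $q_i'$ are $(k+1)$-good. Define $r$ by $T_r=S$,
\[
\Sigma_r=\{\emptyset\}\cup\{\langle i\rangle^\frown\sigma:1\le i\le N,\ \sigma\in\Sigma_{q_i}\},\qquad f^r_\emptyset=g,\qquad f^r_{\langle i\rangle^\frown\sigma}=f^{q_i'}_\sigma .
\]
The tree $\Sigma_r$ is finitely branching and every position has a child. (C1) holds at the root since $g\subseteq g_{q_i}$, and elsewhere since the $q_i'$ are conditions. (C2) holds since every branch passes through some $\langle i\rangle$ and $T_{q_i'}=S$. For (C3), the goodness of $\langle i\rangle^\frown\sigma$ in $r$ is that of $\sigma$ in $q_i'$, and there are finitely many $i$. So $r\in\mathbb R$, and all positions other than the root are $(k+1)$-good.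

Given $\vec c\in K^k$, take $i$ with $\vec c\in U_{q_i}$. The new nodes of $\langle i\rangle$ are those of $\operatorname{dom}g_{q_i}\setminus\operatorname{dom}g$, and the ones with color below $k$ avoid $\bigcup\vec c$. So $\langle i\rangle$ is $k$-large on $\bigcup\vec c$, and the root is $k$-good. Further, $r^{[\langle i\rangle]}=q_i'\le q_i\in D$ and $e\subseteq\operatorname{dom}g_{q_i}=\operatorname{dom}f^r_{\langle i\rangle}$. Finally $C_r=\bigcup_iC_{q_i'}$ and $q_i'\le p$ for all $i$, so $r\le p$.
\end{proof}

\begin{remark}\label{rem:branch}
Step 1 is the place where all members of $K$ must be countable, and the lemma fails otherwise. Define $\mathbb R(T)$ as before for the chain $T=\omega_1$, so that $T\in K$. Let $D$ be the set of conditions that assign $0$ to some node. It is open, and it is dense: given $p$, pick $s\notin T_p$ and add $(s,0)$ to every $f^p_\sigma$, which changes no set of new nodes. Let $p=\mathbf 1$ and $k=1$. A condition $r$ as in the lemma has empty stem and only $1$-good positions. Choosing at each step a child that is $1$-large on $T$ produces a candidate $h\ge1$, and the cone $r^{[\tau]}$ at the first child $\tau$ chosen is not in $D$.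
\end{remark}

\section{Fusion and the proofs of Theorems~\ref{thm:main} and~\ref{thm:equiv}}\label{sec:fusion}

We apply the key lemma above every position of length $n$ at once; there are finitely many.

\begin{lemma}\label{lem:step}
Let $n<\omega$, let all positions of $p$ of length at least $n$ be $n$-good, let $D$ be open dense and let $e\subseteq T_p$ be finite. There is $u\in\mathbb R$ such that
\begin{itemize}
\item[(a)] $u$ and $p$ have the same positions of length at most $n$, with the same functions, and $u^{[\tau]}\le p^{[\tau]}$ for each such position $\tau$;
\item[(b)] $u^{[\tau]}\in D$ and $e\subseteq\operatorname{dom}f^u_\tau$ for all $\tau\in\Sigma_u$ of length $n+1$;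
\item[(c)] in $u$, positions of length $n$ are $n$-good and longer positions are $(n+1)$-good.
\end{itemize}
\end{lemma}

\begin{proof}
For each $\sigma\in\Sigma_p$ of length $n$ apply Lemma~\ref{lem:key} to $p^{[\sigma]}$, $k=n$, $D$ and $e$, and obtain $r_\sigma$. Let $S=\bigcup_{|\sigma|=n}T_{r_\sigma}$, a countable set containing $T_p$, and let $r'_\sigma=r_\sigma+_{n+1}(S\setminus T_{r_\sigma})$. By Lemma~\ref{lem:add}, the stem of $r'_\sigma$ is $f^p_\sigma$, its root is $n$-good, its other positions are $(n+1)$-good, $r'_\sigma\le r_\sigma\le p^{[\sigma]}$, and $r_\sigma'^{[\rho]}\le r_\sigma^{[\rho]}\in D$ for $|\rho|=1$.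

Let $T_u=S$. Let $\Sigma_u$ consist of the positions of $p$ of length at most $n$, with their functions, and of the positions $\sigma^\frown\rho$ for $|\sigma|=n$ and $\rho\in\Sigma_{r'_\sigma}$, with the functions $f^{r'_\sigma}_\rho$. For $\rho=\emptyset$ the two descriptions agree because the stem of $r'_\sigma$ is $f^p_\sigma$; this gives (C1). Every branch passes through some $\sigma$ of length $n$ and continues as a branch of $r'_\sigma$, which gives (C2). There are finitely many $\sigma$ and finitely many shorter positions, which gives (C3). So $u\in\mathbb R$ and $u^{[\sigma]}=r'_\sigma$ for $|\sigma|=n$. This yields (b), (c), and (a) for $|\tau|=n$. For $|\tau|<n$, \eqref{eq:cones} shows that a candidate of $u^{[\tau]}$ is a candidate of $u^{[\sigma]}$ for some $\sigma\supseteq\tau$ of length $n$, so it restricts to a member of $C_{p^{[\sigma]}}\subseteq C_{p^{[\tau]}}$.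
\end{proof}

\begin{lemma}[Fusion]\label{lem:fusion}
Let $p\in\mathbb R$ and let $D_n$ $(n<\omega)$ be open dense. There are $q\le p$ and finite sets $E_n\subseteq D_n$ with $q\Vdash\dot G\cap E_n\ne\emptyset$ for all $n$. If $\theta$ is a large regular cardinal and $M\prec H(\theta)$ is countable with $T,\mathbb R,p\in M$ and $D_n\in M$ for all $n$, then we can have $E_n\subseteq M$ for all $n$.
\end{lemma}

\begin{proof}
\emph{The sequence.} We construct $p=p_0\ge p_1\ge\cdots$ such that all positions of $p_n$ of length at least $n$ are $n$-good; for $n=0$ this holds because every position has a child. The limit will have the countable set $\bigcup_nT_{p_n}$, and (C2) must hold for it, so we keep a list of nodes to be colored. When $p_m$ is constructed, write $T_{p_m}$ as an increasing union of finite sets $e^m_i$ ($i<\omega$), and let $e_n=\bigcup_{m\le n}e^m_n\subseteq T_{p_n}$. Let $p_{n+1}$ be a condition $u$ given by Lemma~\ref{lem:step} for $n$, $p_n$, $D_n$, $e_n$, and put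
\[
E_n=\{p_{n+1}^{[\tau]}:\tau\in\Sigma_{p_{n+1}},\ |\tau|=n+1\},
\]
a finite subset of $D_n$ by (b).

Suppose that $M$ is given and $p_n\in M$. The countable set $T_{p_n}$ is an element, hence a subset, of $M$, so the finite set $e_n$ is an element of $M$. The existence of $u$ with (a)--(c) is a statement true in $H(\theta)$ with the parameters $T,\mathbb R,n,p_n,D_n,e_n\in M$, so by elementarity we can take $p_{n+1}\in M$. Then $E_n\in M$ is finite and $E_n\subseteq M$. The sequence $\langle p_n:n<\omega\rangle$ itself need not be in $M$.

\emph{The limit.} By (a), the positions of length at most $n$, with their functions, are the same in $p_n,p_{n+1},p_{n+2},\dots$. Let $q$ have $T_q=\bigcup_nT_{p_n}$ and, for each $n$, the same positions of length at most $n$ and the same functions as $p_n$. Then $\Sigma_q$ is a finitely branching tree in which every position has a child, and (C1) holds. If $t\in T_q$, say $t\in e^m_i$, then $t\in e_n$ for $n=\max(m,i)$, and by (b) every function of $q$ at a position of length $n+1$ is defined at $t$; this is (C2). A position of length $n$ is $n$-good in $p_{n+1}$ by (c), and $q$ agrees with $p_{n+1}$ on lengths $n$ and $n+1$, so it is $n$-good in $q$. Hence all positions of length at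 least $k$ are $k$-good, which is (C3).

\emph{Claim: if $\tau\in\Sigma_q$ and $|\tau|\le n$, then $q^{[\tau]}\le p_n^{[\tau]}$.} A branch of $q$ need not be a branch of any $p_m$, so we approximate it and use that candidate sets are closed. Let $y\in[\Sigma_q]$ extend $\tau$. For $m\ge n$ we have $y\restriction m\in\Sigma_{p_m}$; pick $x_m\in[\Sigma_{p_m}]$ extending $y\restriction m$, and let $h_m=f^{p_m}_{x_m}\restriction T_{p_n}$. By repeated use of (a), $p_m^{[\tau]}\le p_n^{[\tau]}$, so $h_m\in C_{p_n^{[\tau]}}$. Both $f^{p_m}_{x_m}$ and $f^q_y$ extend $f^{p_m}_{y\restriction m}=f^q_{y\restriction m}$, so $h_m$ agrees with $f^q_y$ on $T_{p_n}\cap\operatorname{dom}f^q_{y\restriction m}$. These sets increase to $T_{p_n}$ by (C2) for $q$. Thus $h_m$ converges pointwise to $f^q_y\restriction T_{p_n}$, which lies in $C_{p_n^{[\tau]}}$ by Lemma~\ref{lem:basic}(a). This proves the claim.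

With $n=0$ and $\tau=\emptyset$ the claim gives $q\le p$. By Lemma~\ref{lem:basic}(c) the cones $q^{[\tau]}$ with $|\tau|=n+1$ are predense below $q$, and by the claim $q^{[\tau]}\le p_{n+1}^{[\tau]}\in E_n$. So $E_n$ is predense below $q$.
\end{proof}

\begin{corollary}\label{cor:finite}
If $p\Vdash$ ``$\dot h$ is a function from $\omega$ to the ordinals'', then there are $q\le p$ and a sequence $\langle F_n:n<\omega\rangle\in V$ of finite sets of ordinals with $q\Vdash\dot h(n)\in F_n$ for all $n$.
\end{corollary}

\begin{proof}
Let $D_n$ be the set of conditions that are either incompatible with $p$, or below $p$ and decide $\dot h(n)$. Both properties pass to extensions, and a condition compatible with $p$ has an extension of the second kind, so $D_n$ is open dense. Take $q$ and $E_n$ from Lemma~\ref{lem:fusion} and let $F_n$ be the set of values decided for $\dot h(n)$ by members of $E_n$ below $p$. If $q\in G$, then $p\in G$, so a member of $G\cap E_n$ is compatible with $p$ and therefore decides $\dot h(n)$ to be an element of $F_n$.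
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Proper.} Let $\theta$ be large and regular, let $M\prec H(\theta)$ be countable with $T,\mathbb R\in M$, and let $p\in\mathbb R\cap M$. Enumerate the open dense subsets of $\mathbb R$ in $M$ as $D_n$ ($n<\omega$). Lemma~\ref{lem:fusion} gives $q\le p$ that forces $\dot G$ to meet $E_n\subseteq D_n\cap M$ for all $n$, so $q$ is $(M,\mathbb R)$-generic.

\emph{Preservation of $\omega_1$, directly.} If $p\Vdash\dot h:\omega\to\omega_1^V$, then by Corollary~\ref{cor:finite} some $q\le p$ forces the range of $\dot h$ into $\bigcup_nF_n$, which is countable in $V$. So no condition forces $\dot h$ to be onto $\omega_1^V$.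

\emph{Bounding.} If $p\Vdash\dot h\in\omega^\omega$, then some $q\le p$ forces $\dot h(n)\le b(n)$ for all $n$, where $b(n)=\max\bigl((F_n\cap\omega)\cup\{0\}\bigr)$ defines a function $b\in V$.

Since $\omega_1$ is preserved, $T$ has height $\omega_1$ in $V[G]$, and it is special there by Proposition~\ref{prop:special}. By Lemma~\ref{lem:nocohen}, $V[G]$ contains no Cohen real over $V$. The argument is a proof in ZFC for an arbitrary generalized Aronszajn tree, so no model of ZFC contains a tree as in the Question.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(a)$\Rightarrow$(c) is Theorem~\ref{thm:main}, and (c)$\Rightarrow$(b) holds because proper forcings preserve $\omega_1$. For (b)$\Rightarrow$(a), a cofinal branch in $V$ has order type $\omega_1$, so a function injective on chains would inject $\omega_1^V$ into $\omega$ in the extension. Given a nonempty set of generalized Aronszajn trees, let $T$ be their disjoint union, in which nodes of different trees are incomparable. Heights of nodes do not change, so $T$ has height $\omega_1$; every chain lies in one of the trees, so $T$ has no cofinal branch. A function that specializes $T$ restricts to each of the trees, and Theorem~\ref{thm:main} does not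 require a unique minimal node.
\end{proof}

\section{A tree whose specialization makes the ground model reals meager}\label{sec:meager}

Recall that $C\subseteq\omega_1$ is a \emph{club} if it is closed and unbounded, that two clubs intersect in a club, and that $A\subseteq\omega_1$ is \emph{stationary} if it meets every club. There is a stationary $S\subseteq\omega_1$ whose complement is also stationary. A set is \emph{meager} if it is a countable union of nowhere dense sets, and by the Baire category theorem $2^\omega$ is not meager in itself.

We pass from $\omega^\omega$ to $2^\omega$ by the map $\varphi(x)=0^{x(0)}1\,0^{x(1)}1\cdots$. It is a homeomorphism from $\omega^\omega$ onto the set $I$ of binary sequences with infinitely many ones; $I$ is dense and $2^\omega\setminus I$ is countable. If $N\subseteq\omega^\omega$ is nowhere dense, then $\varphi[N]$ is nowhere dense in $2^\omega$: a nonempty open set $U$ inside its closure would give the nonempty relatively open set $U\cap I$ inside its closure in $I$. So $\varphi$ maps meager sets to meager sets. Moreover $x$ and $\varphi(x)$ are computed from each other, so in any extension $\varphi[V\cap\omega^\omega]=V\cap I$.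

For $A\subseteq\omega_1$ let $T(A)$ be the set of nonempty countable $c\subseteq A$ that are closed in $\omega_1$; such a $c$ has a maximum. Order $T(A)$ by end-extension: $c\le c'$ if $c=c'\cap(\max c+1)$. The predecessors of $c'$ are the sets $c'\cap(\beta+1)$ for $\beta\in c'$, $\beta<\max c'$, so $T(A)$ is a tree whose nodes have countable height. Its nodes are attempts to build a club inside $A$. A specializing function $f$ gives countably many dense open subsets $D_n$ of $T(A)$, where $D_n$ settles whether color $n$ is used, and no node can sit above members of all of them, for its own color would be either forbidden or already taken. If $A$ is stationary, there is $\delta\in A$ such that every sequence of nodes climbing to $\delta$ can be capped by $\delta$, provided that the sequence is in $V$. So the sequences in $V$ must miss a comeager set. An extension can destroy the stationarity of $S$ or of its complement, but not of both; this is why both trees appear below.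

\begin{proof}[Proof of Theorem~\ref{thm:meager}]
In $V$, let $S$ be stationary with stationary complement, and let $T$ be the disjoint union of $T(S)$, $T(\omega_1\setminus S)$ and the chains $\alpha$ for $\alpha<\omega_1$. The chains ensure that all countable heights occur, so $T$ has height $\omega_1$. For $A\in\{S,\omega_1\setminus S\}$ the tree $T(A)$ contains the singletons of elements of $A$ and has at most $\aleph_1^{\aleph_0}=\aleph_1$ nodes by CH; so $|T(A)|=|T|=\aleph_1$, and we fix in $V$ an enumeration of each $T(A)$ in type $\omega_1$ without repetitions. A cofinal branch of $T$ would lie in some $T(A)$. Its union $C\subseteq A$ would be uncountable, and closed: if $\gamma<\omega_1$ is a limit point of $C$, take $c$ in the branch with $\max c>\gamma$; then $C\cap(\gamma+1)=c\cap(\gamma+1)$, so $\gamma\in c$. A club inside $A$ contradicts the stationarity of $\omega_1\setminus A$. Thus $T$ is a generalized Aronszajn tree.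

Let $W$ be a forcing extension of $V$ with the same $\omega_1$ and let $f\in W$, $f:T\to\omega$, be injective on chains. If neither $S$ nor $\omega_1\setminus S$ were stationary in $W$, two clubs of $W$ would be disjoint. Let $A$ be one of the two sets that is stationary in $W$, and let $T(A)=\{c_\alpha:\alpha<\omega_1\}$ be the fixed enumeration; $T(A)$ always denotes the tree computed in $V$. In $W$ let $D_n$ be the set of $c\in T(A)$ such that
\[
f(c')=n\text{ for some }c'\le c,\qquad\text{or}\qquad f(c')\ne n\text{ for all }c'\ge c\text{ in }T(A).
\]
Both alternatives pass to extensions of $c$, so $D_n$ is upward closed. Every $c$ has an extension in $D_n$: either $c$ satisfies the second alternative, or some $c'\ge c$ has color $n$ and satisfies the first.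

\emph{Choice of $\delta$.} Let $c\in T(A)$ and $\xi<\omega_1$. For each $\beta\in A$ above $\max c$ and $\xi$, the set $c\cup\{\beta\}$ is an extension of $c$ in $T(A)$ with maximum above $\xi$; there are infinitely many such $\beta$, and $c\cup\{\beta\}$ extends further into each $D_n$. So in $W$, for each $\gamma<\omega_1$ there is $F(\gamma)<\omega_1$ such that for all $\alpha,\xi\le\gamma$ and $n<\omega$: $\max c_\alpha<F(\gamma)$, and $\{c_\beta:\beta<F(\gamma)\}$ contains infinitely many extensions of $c_\alpha$ with maximum above $\xi$ and one such extension in $D_n$; these are countably many requirements, each met below a countable ordinal. The limit ordinals $\delta$ with $F(\gamma)<\delta$ for all $\gamma<\delta$ form a club in $W$. Pick such a $\delta$ in $A$ and let $\mathcal T=\{c_\alpha:\alpha<\delta\}$. Then for all $c\in\mathcal T$, $\xi<\delta$, $n<\omega$: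
\begin{itemize}
\item[(i)] $\max c<\delta$;
\item[(ii)] $c$ has infinitely many extensions in $\mathcal T$ with maximum above $\xi$;
\item[(iii)] $c$ has an extension in $\mathcal T\cap D_n$ with maximum above $\xi$.
\end{itemize}
The set $\mathcal T$ is in $V$ and countable there, since the enumeration is in $V$ and $\delta<\omega_1^V$.

\emph{A copy of $\omega^\omega$.} In $V$ fix an increasing sequence $\langle\xi_m:m<\omega\rangle$ cofinal in $\delta$, and let $Y$ be the tree of finite sequences $u$ from $\mathcal T$ with $u(m)\le u(m+1)$ and $\max u(m)\ge\xi_m$ wherever defined. By (ii), applied to the last entry of $u$, or to $c_0$ if $u$ is empty, every $u\in Y$ has infinitely many immediate successors, and only countably many. So there is in $V$ an isomorphism from $Y$ onto $\omega^{<\omega}$. In $W$ it induces a homeomorphism from the space $X$ of infinite branches of $Y$ onto $\omega^\omega$ that maps $V\cap X$ onto $V\cap\omega^\omega$. In $W$ let $\mathcal D_n=\{z\in X:z(m)\in D_n\text{ for some }m\}$. This set is open. It is dense: a nonempty $u\in Y$ of length $m$ can be prolonged, by (iii), by an extension of $u(m-1)$ in $\mathcal T\cap D_n$ with maximum above $\xi_m$.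

\emph{No $z\in V\cap X$ lies in all $\mathcal D_n$.} Suppose that $z$ does, and let $\hat z=\bigcup_mz(m)\cup\{\delta\}$. Then $\hat z\in V$, it is countable in $V$, and $\hat z\subseteq A$ because $\delta\in A$. By (i) and $\max z(m)\ge\xi_m$, the maxima of the $z(m)$ are cofinal in $\delta$; so a limit point of $\hat z$ is either $\delta$ or, as in the argument for $C$ above, a limit point of some $z(m)$. Hence $\hat z\in T(A)$, and $z(m)<\hat z$ for all $m$. Let $n=f(\hat z)$ and take $m$ with $z(m)\in D_n$. The second alternative fails for $z(m)$ because of $\hat z$, so some $c'\le z(m)<\hat z$ has $f(c')=n=f(\hat z)$. This contradicts injectivity on chains.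

So in $W$ the set $V\cap X$ is covered by the nowhere dense sets $X\setminus\mathcal D_n$. Therefore $V\cap\omega^\omega$ is meager in $\omega^\omega$, and $V\cap2^\omega\subseteq\varphi[V\cap\omega^\omega]\cup(2^\omega\setminus I)$ is meager in $2^\omega$.
\end{proof}

\begin{corollary}\label{cor:CH}
Assume CH and let $T$ be the tree of Theorem~\ref{thm:meager}. Every $\omega_1$-preserving forcing extension in which $T$ is special contains a new real. In particular $T$ is not special.
\end{corollary}

\begin{proof}
If $W$ has no new reals, then $V\cap2^\omega$ is the space $2^\omega$ of $W$, which is not meager in $W$. The trivial extension $W=V$ has no new reals.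
\end{proof}

\section{Specializing all trees of size $\aleph_1$ with $\mathfrak d=\aleph_1$}\label{sec:model}

In a countable support iteration $\langle P_i,\dot Q_i:i<\omega_2\rangle$, a condition of $P_i$ ($i\le\omega_2$) is a function $p$ on $i$ such that $p\restriction j$ forces $p(j)\in\dot Q_j$ for all $j<i$, and $p(j)$ is the largest condition for all but countably many $j$; these $j$ form the \emph{support} of $p$. A generic $G_{\omega_2}\subseteq P_{\omega_2}$ restricts to generics $G_i\subseteq P_i$, and the models $V[G_i]$ increase with $i$. We use the following standard theorems of Shelah \cite{Shelah}; see also \cite{Abraham}.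
\begin{itemize}
\item[(I1)] Countable support iterations of proper forcings are proper.
\item[(I2)] Countable support iterations of proper $\omega^\omega$-bounding forcings are proper and $\omega^\omega$-bounding.
\item[(I3)] Assume CH. If the iterands are forced to be proper and of size at most $\aleph_1$, then for $i<\omega_2$ the forcing $P_i$ has a dense subset of size at most $\aleph_1$ and preserves CH, and $P_{\omega_2}$ has the $\aleph_2$-c.c., that is, all its antichains have size at most $\aleph_1$.
\end{itemize}
A \emph{nice name} for a subset of $\omega_1\times\omega_1$ is given by an antichain $A_a$ for each $a\in\omega_1\times\omega_1$, and its value is the set of $a$ with $G\cap A_a\ne\emptyset$. Every subset of $\omega_1\times\omega_1$ in the extension is the value of a nice name, with antichains taken from any prescribed dense set.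

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Start with a model $V$ of CH and $2^{\aleph_1}=\aleph_2$. Under CH, if $|T|=\aleph_1$ then $|\mathbb R(T)|\le\aleph_1^{\aleph_0}=\aleph_1$, since a condition consists of a countable subset of $T$, a subset of $\omega^{<\omega}$, and countably many finite partial functions from $T$ to $\omega$.

\emph{The iteration.} Fix a surjection $\beta:\omega_2\to\omega_2\times\omega_2$ such that $\beta(\gamma)=(i,j)$ implies $i\le\gamma$. Suppose that $P_\gamma$ is defined and all earlier iterands are forced to be proper, $\omega^\omega$-bounding and of size at most $\aleph_1$. By (I1) and (I3), applied to the iteration continued with trivial iterands, $P_\gamma$ preserves $\omega_1$ and CH and has a dense subset of size at most $\aleph_1$. So there are at most $(2^{\aleph_1})^{\aleph_1}=\aleph_2$ nice $P_\gamma$-names over this dense set; list them as $\dot R_{\gamma,j}$ ($j<\omega_2$). Let $\beta(\gamma)=(i,j)$. In $V[G_\gamma]$ let $R$ be the value of $\dot R_{i,j}$ under $G_i$, and let $Q_\gamma$ be $\mathbb R(T)$ if $T=(\omega_1,R)$ is a generalized Aronszajn tree, and trivial otherwise. By Theorem~\ref{thm:main} and CH in $V[G_\gamma]$, $\dot Q_\gamma$ is forced to be proper, $\omega^\omega$-bounding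 and of size at most $\aleph_1$. By (I2) and (I3), $P_{\omega_2}$ is proper and $\omega^\omega$-bounding and has the $\aleph_2$-c.c., so it preserves $\omega_1$ and $\omega_2$. Let $W=V[G_{\omega_2}]$.

\emph{Subsets of $\omega_1\times\omega_1$ appear early.} A nice $P_{\omega_2}$-name involves at most $\aleph_1$ conditions by the $\aleph_2$-c.c., each with countable support, so all supports are bounded by some $i<\omega_2$ and the value lies in $V[G_i]$. Hence every subset of $\omega_1\times\omega_1$ in $W$ is the value of some $\dot R_{i,j}$, and $2^{\aleph_1}=\aleph_2$ in $W$.

\emph{All trees are special.} In $W$, a generalized Aronszajn tree of size $\aleph_1$ is isomorphic to one of the form $T=(\omega_1,R)$. Let $R$ be the value of $\dot R_{i,j}$ and let $\beta(\gamma)=(i,j)$. In $V[G_\gamma]$, $T$ is a tree with the same heights of nodes, hence of height $\omega_1$, and a cofinal branch in $V[G_\gamma]$ would be one in $W$. So $Q_\gamma=\mathbb R(T)$, and $V[G_{\gamma+1}]\subseteq W$ contains a function on $T$ that is injective on chains.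

\emph{The cardinals.} The set $V\cap\omega^\omega$ has size $\aleph_1$ and bounds every $g\in\omega^\omega$ of $W$, so $\mathfrak d\le\aleph_1$. In ZFC, $\aleph_1\le\operatorname{cov}(\mathcal M)\le\mathfrak d$. The first inequality is the Baire category theorem. For the second, the set $N_{b,m}=\{x\in\omega^\omega:x(n)\le b(n)\text{ for all }n\ge m\}$ is closed and nowhere dense, so if $\mathcal F$ witnesses $\mathfrak d$, then the meager sets $\bigcup_m\varphi[N_{b,m}]\cup(2^\omega\setminus I)$ for $b\in\mathcal F$ cover $2^\omega$. Thus $\operatorname{cov}(\mathcal M)=\mathfrak d=\aleph_1$ in $W$. If CH held in $W$, Corollary~\ref{cor:CH} would give a nonspecial generalized Aronszajn tree of size $\aleph_1$ in $W$. So $\aleph_2\le2^{\aleph_0}\le2^{\aleph_1}=\aleph_2$.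
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, Proper Forcing, in: \emph{Handbook of Set Theory}.

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\bibitem{Switzer}
Corey Bacal Switzer, The Special Tree Number, arXiv:2203.04186 (2022).

\end{thebibliography}
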